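# Intersections of quadrics on which every subvariety has even degree

## 1. "On a Fano variety the generator is algebraic": the guess, and dimensions up to four

Let $X\subset\mathbb P^N$ be a smooth complex complete intersection of dimension $n$, with hyperplane class $h$. By the Lefschetz hyperplane theorem, $H^{2i}(X,\mathbb Z)\cong\mathbb Z$ for $0\le 2i\le 2n$, $2i\ne n$, and for $2i<n$ the generator is $h^i$, which is algebraic. For $2i>n$ Lefschetz still gives the group $\mathbb Z$, but hands us no algebraic generator. Claire Voisin, "On the universal $CH_0$ group of cubic hypersurfaces", arXiv:1407.7261 (2014), is the source of the question treated here. Kollár's result is that there are smooth hypersurfaces for which, for some $i$ with $2i>n$, the generator of $H^{2i}(X,\mathbb Z)$ is not the class of an algebraic cycle with $\mathbb Z$-coefficients. It is stated there as not known whether such *Fano* examples can be constructed. We ask: is there a smooth Fano complete intersection $X$ and an $i$ with $n<2i<2n$ such that the generator of $H^{2i}(X,\mathbb Z)$ is not algebraic?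

The first guess is **no**. A Fano variety is covered by rational curves of small degree, so it should contain enough subvarieties of small degree. Before testing this we make "enough" precise.

**Conventions.** A variety is integral. Degrees are taken with respect to $\mathcal O(1)$: a subscheme of $\mathbb P^N$ of dimension $k$ whose Hilbert polynomial has leading term $\frac{e}{k!}t^k$ has degree $e$, and $e=\sum(\text{multiplicity})\cdot(\text{degree})$ over its $k$-dimensional components. "Type $(e_1,\dots,e_c)$" means: defined in $\mathbb P^{n+c}$ by $c$ forms of these degrees, with dimension $n$. By adjunction such an $X$, if smooth, has $-K_X=\mathcal O_X(N+1-\sum e_j)$ with $N=n+c$, so $X$ is Fano exactly when $\sum e_j\le N$. "Very general" means outside a countable union of proper closed subsets of the parameter space.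

**Degrees and the generator.** Let $2k<n$ and $i=n-k$. By Poincaré duality the pairing $H^{2k}(X,\mathbb Z)\times H^{2i}(X,\mathbb Z)\to\mathbb Z$ is perfect modulo torsion. Both groups are $\cong\mathbb Z$ and $H^{2k}(X,\mathbb Z)=\mathbb Zh^k$, so a generator $\alpha$ of $H^{2i}(X,\mathbb Z)$ satisfies $\alpha\cdot h^k=\pm1$. For a $k$-dimensional cycle $Z$ we have $[Z]\cdot h^k=\deg Z$, hence
$$[Z]=\pm\deg(Z)\,\alpha .\tag{1}$$
So the generator is algebraic if and only if the degrees of the $k$-dimensional subvarieties have greatest common divisor $1$. If they are all divisible by $M$, the algebraic classes lie in $M\mathbb Z\alpha$. The indices $i$ with $n<2i<2n$ correspond to the $k=n-i$ with $1\le k$ and $2k<n$.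

Now we test the guess. On $\mathbb P^n$, linear subspaces have degree $1$. A smooth quadric of dimension $n$ is, in suitable coordinates, a sum of products $x_0x_1+x_2x_3+\cdots$, plus one square if $n+2$ is odd; it contains linear spaces of dimension $\lfloor n/2\rfloor$, hence a $\mathbb P^k$ for every $2k<n$. The Fermat hypersurface $\sum_{j=0}^{n+1}x_j^d=0$ also contains a $\mathbb P^k$ for every $2k<n$. Indeed, choose $\zeta$ with $\zeta^d=-1$, group the coordinates into pairs, set $x_{2j}=\zeta x_{2j+1}$, and put the last coordinate equal to $0$ if one is left over; this gives a linear space of dimension $\lfloor n/2\rfloor$. So in these cases the guess holds. For $k=1$ it holds for every Fano complete intersection.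

**Proposition C.** If $X$ is a smooth Fano complete intersection of dimension $n\ge3$, then $X$ contains a line, so $H^{2n-2}(X,\mathbb Z)$ is generated by an algebraic class.

We deduce this from a statement without the Fano hypothesis, which will be used again at the end.

**Lemma 1.** Let $X\subset\mathbb P^N$ be a complex complete intersection of type $(e_1,\dots,e_c)$ and dimension $n=N-c\ge1$. If $m:=\sum_j(e_j+1)\le 2(N-1)$, then $X$ contains a line.

*Proof.* The purpose is to show that a top Chern class is nonzero. Let $G=G(2,N+1)$ be the Grassmannian of lines in $\mathbb P^N$, of dimension $2(N-1)$, with tautological subbundle $\mathcal S$. Let $c_1,c_2$ be the Chern classes of $\mathcal S^*$ and $a,b$ its Chern roots. A form of degree $e$ restricts to each line, so it gives a section of $\mathrm{Sym}^e\mathcal S^*$. The lines in $X$ are the zeros of a section of $E=\bigoplus_j\mathrm{Sym}^{e_j}\mathcal S^*$, a bundle of rank $m$. If $c_m(E)\ne0$, then every section of $E$ has a zero.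

The Chern roots of $\mathrm{Sym}^e\mathcal S^*$ are $la+(e-l)b$, $0\le l\le e$. The factors $l=0$ and $l=e$ multiply to $e^2ab=e^2c_2$. For $1\le l<e/2$ the factors $l$ and $e-l$ multiply to
$$l(e-l)(a^2+b^2)+\big(l^2+(e-l)^2\big)ab=l(e-l)c_1^2+(e-2l)^2c_2,$$
using $a^2+b^2=c_1^2-2c_2$. If $e$ is even, the factor $l=e/2$ is $\frac e2c_1$. So
$$c_{e+1}(\mathrm{Sym}^e\mathcal S^*)=e^2c_2\prod_{1\le l<e/2}\big(l(e-l)c_1^2+(e-2l)^2c_2\big)\cdot\big[\tfrac e2c_1\big]_{e\text{ even}} .$$
Hence $c_m(E)$ is a polynomial in $c_1,c_2$ with nonnegative coefficients. Taking the factor $e_j^2c_2$ and otherwise only powers of $c_1$ from each $j$, we see that $c_1^{m-2c}c_2^{c}$ has a positive coefficient.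

A linear form is a section of $\mathcal S^*$ whose zeros are the lines in the corresponding hyperplane. So for $\beta\le N-1$ the class $c_2^\beta$ is that of the sub-Grassmannian $G(2,N+1-\beta)$ of lines in a linear space of codimension $\beta$. Since $c_1$ is ample, every monomial $c_1^{a'}c_2^{\beta}$ with $a'+2\beta=2(N-1)$ has nonnegative degree (here $\beta\le N-1$ automatically). Moreover $c_2^{c}c_1^{2(N-1)-2c}$ has as degree the Plücker degree of $G(2,N+1-c)=G(2,n+1)$, which is positive because $n\ge1$. Therefore $\int_Gc_m(E)\,c_1^{2(N-1)-m}>0$; the exponent is nonnegative by hypothesis. So $c_m(E)\ne0$. $\square$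

For a cubic threefold, $c_4(\mathrm{Sym}^3\mathcal S^*)=9c_2(2c_1^2+c_2)$. On $G(2,5)$ we have $\int c_2c_1^4=\deg G(2,4)=2$ and $\int c_2^2c_1^2=\deg G(2,3)=1$, so $\int c_4c_1^2=9(4+1)=45>0$.

*Proof of Proposition C.* In the Fano case $\sum e_j\le N$, so $m\le N+c=2N-n\le 2N-3$, and Lemma 1 gives a line. It has degree $1$, and $2\cdot1<n$, so by (1) with $k=1$ its class generates $H^{2n-2}(X,\mathbb Z)$. $\blacksquare$

For $n\le2$ there is no $i$ with $n<2i<2n$. For $n=3,4$ the only one is $i=n-1$. So the guess is correct in all dimensions $n\le4$. In dimension $5$ the possible $i$ are $3$ and $4$, and $i=4$ is again settled by lines. The first case where the guess can fail is $n=5$, $i=3$, $k=2$: *surfaces on Fano fivefolds*.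

## 2. Five quadrics in $\mathbb P^{10}$, and what will be proved

An intersection of $r$ quadrics of dimension $n$ lies in $\mathbb P^{n+r}$ and has $-K=\mathcal O(n+1-r)$. A Fano fivefold of this kind has $r\le5$, so take the extreme case $r=5$, $X\subset\mathbb P^{10}$.

A first attempt is to count parameters. Planes in $\mathbb P^{10}$ form a family of dimension $\dim G(3,11)=24$. Containing a given plane imposes $6$ independent conditions on a quadric, so $30$ on five of them. Since $30>24$, a general $X$ contains no plane. But a generator only needs odd degrees, so all surfaces of odd degree must be excluded, and there the count stops working: on five quadrics in $\mathbb P^{10}$, whose spaces of equations have dimension $66$ each, no surface imposes more than $5\cdot66=330$ conditions, while the surfaces of degree $e$ lying in one fixed $\mathbb P^3$ already form a family of dimension $\binom{e+3}3-1$, which is $363$ for $e=11$. For such a family the inequality "more conditions than parameters" is false. We need an argument that sees the *parity* of the degree and treats all surfaces at once. It will show that the guess is wrong.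

**Theorem A.** For very general complex complete intersections $X\subset\mathbb P^{10}$ of five quadrics, and for some smooth such $X$ defined over a number field, every surface $S\subset X$ has even degree. Hence $X$ is a smooth Fano fivefold and the generator of $H^6(X,\mathbb Z)$ (here $n=5$, $i=3$) is not algebraic.

**Theorem B.** Let $n,r\ge1$, $s\ge0$, $d_1,\dots,d_s\ge1$, and let $1\le q\le k\le n$ satisfy
$$\tfrac{q(q+1)}2\,(q+r-n)>n-k .\tag{2}$$
Then for very general smooth complex complete intersections $X$ of dimension $n$ and type $(2^r,d_1,\dots,d_s)$, and for some smooth one over a number field, every $k$-dimensional subvariety has degree divisible by $2^{\,k+1-q}$. If $2k<n$, the algebraic classes in $H^{2(n-k)}(X,\mathbb Z)\cong\mathbb Z$ form a subgroup of index divisible by $2^{k+1-q}$.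

**Corollary D.**

1. If $k\ge2$ and $2k<n<k+\frac{k^2(k+1)}2$, then for very general intersections of $n$ quadrics in $\mathbb P^{2n}$ (Fano of index 1), $H^{2(n-k)}(X,\mathbb Z)$ is not generated by an algebraic class.
2. Fano examples exist in dimension $n$ if and only if $n\ge5$. In dimension 5 they exist for $i=3$ and only for $i=3$.
3. For $n\ge7$ and every $1\le\iota\le k:=\lfloor\frac{n-1}2\rfloor$ there are examples of Fano index $\iota$, with $i=n-k$: very general intersections of $n+1-\iota$ quadrics in $\mathbb P^{2n+1-\iota}$.
4. The index of the subgroup of algebraic classes can be divisible by arbitrarily large powers of 2, for Fano $X$.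
5. (Sharpness for curves, not only Fano.) A very general $n$-dimensional intersection of $r$ quadrics contains a curve of odd degree if and only if $r\le2n-2$.

These notes do not settle which pairs $(n,i)$ with $i\le n-2$ outside these ranges occur for Fano complete intersections (e.g. $k=n-i=2$, $n\ge8$).

"Very general" cannot be dropped in such statements as a matter of form: the Fermat hypersurfaces above show that special complete intersections can contain linear spaces that a count of parameters would not predict.

## 3. Divisibility of degrees passes from characteristic 2 to characteristic 0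

Degrees are preserved under specialization. So if some degenerate $X_0$ has only subvarieties of degree divisible by $M$, its deformations inherit this. Here $X_0$ may be very singular, and may even live in positive characteristic. Let $\kappa=\overline{\mathbb F}_2$.

The mechanism is visible for the conic $x^2=2yz$ over $\mathbb Z_{(2)}$: the generic fibre is a conic of degree $2$, and the special fibre is the double line $x^2=0$, of degree $2\cdot1$. The degree is the same, the multiplicity is counted, and the implication goes one way only: divisibility on the special fibre implies divisibility on the generic one.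

**Lemma 2.** Let $X_0\subset\mathbb P^{n+c}_\kappa$ be defined by forms of degrees $e_1,\dots,e_c$, with $\dim X_0=n$ (singularities, even non-reducedness, allowed). Assume that every $k$-dimensional subvariety of $X_0$ has degree divisible by $M$. Then for very general smooth complex complete intersections $X$ of the same type, and for some smooth $X$ defined over a number field, every $k$-dimensional subvariety of $X$ has degree divisible by $M$.

*Proof.* **Step 1: choose a smooth lift over a number field.** The equations of $X_0$ have coefficients in some $\mathbb F_Q$, $Q=2^a$. The field $K=\mathbb Q(\zeta_{Q-1})$ is unramified at $2$, since $Q-1$ is odd, and its residue degree at $2$ is the order of $2$ modulo $Q-1=2^a-1$, which is $a$. So it has a prime above $2$ with residue field $\mathbb F_Q$. Let $R$ be the local ring of $\mathcal O_K$ there, a DVR. The coefficient vectors of lifts to $R$ of the given equations form a product of cosets of the maximal ideal, i.e. of infinite subsets of $K$; such a product is Zariski dense in affine space. The tuples of forms defining smooth complete intersections of dimension $n$ form a nonempty open set.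 So we can choose lifts whose generic fibre $X_K$ is a smooth complete intersection of dimension $n$. Let $\mathcal X\subset\mathbb P^{n+c}_R$ be the scheme defined by these lifts.

**Step 2: specialize subvarieties of $X_{\overline K}$.** Let $Z\subset X_{\overline K}$ be a $k$-dimensional subvariety. It is defined over a finite extension $K'/K$. Let $R'$ be the local ring at a maximal ideal of the integral closure of $R$ in $K'$, a DVR with finite residue field $\mathbb F'\supset\mathbb F_Q$. The closure $\mathcal Z$ of $Z$ in $\mathcal X_{R'}$ is integral and dominates $\operatorname{Spec}R'$, so it is torsion-free and hence flat over $R'$. Its special fibre is therefore a closed subscheme of $\mathcal X_{R'}\otimes\mathbb F'$ with the same Hilbert polynomial as $Z$. Embed $\mathbb F'$ in $\kappa$ over $\mathbb F_Q$. After base change to $\kappa$ we obtain a subscheme of $X_0$ of dimension $k$ and degree $\deg Z$. This degree is $\sum(\text{multiplicity})\cdot(\text{degree})$ over its $k$-dimensional components, and each of these is a subvariety of $X_0$, so $M\mid\deg Z$.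

**Step 3: pass to complex numbers and very general members.** Let $U$ (over $\mathbb Q$, irreducible) parametrize the tuples of forms defining smooth complete intersections of the given type. For each numerical polynomial $P$ of degree $k$ with leading coefficient $e/k!$, where $M\nmid e$, let $B_P\subset U$ be the image of the relative Hilbert scheme $\mathrm{Hilb}^P$ of the universal family. This scheme is projective over $U$, so $B_P$ is closed; it is defined over $\mathbb Q$; and there are countably many $P$. For $u\in U(\Omega)$, $\Omega$ algebraically closed, we claim: $u\in\bigcup_PB_P$ if and only if $X_u$ contains a $k$-dimensional subvariety of degree not divisible by $M$. If such a subvariety exists, take $P$ to be its Hilbert polynomial. Conversely, if $u\in B_P$, then $X_u$ has a subscheme with Hilbert polynomial $P$, of degree $e$ with $M\nmid e$, so one of its $k$-dimensional components has degree not divisible by $M$.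

By Step 2 the point of $U$ given by $X_K$ lies in no $B_P$. So every $B_P\ne U$, and a complex point outside the countable union of the proper closed sets $B_P$ has the required property. Membership in $B_P$ does not change under $\overline{\mathbb Q}\subset\mathbb C$, so the variety over the number field $K$, considered over $\mathbb C$, has it too. $\square$

## 4. Square roots of quadratic forms: why characteristic 2

We now need an $X_0$ on which even degrees are forced. A natural source of factors $2$ is a multiple cover $x_j^2=f_j(y)$, $j=1,\dots,r$, with quadratic forms $f_j$ on $\mathbb P^n$. This is an intersection of $r$ quadrics in $\mathbb P^{n+r}$, and the projection $\pi$ to $\mathbb P^n$ satisfies $\pi^*\mathcal O(1)=\mathcal O(1)$. For a subvariety $S$ with image $T$ we get $\deg S=[\mathbb C(S):\mathbb C(T)]\deg T$, and the first factor is a power of $2$. To have $\deg S$ even for all $S$, it suffices that on no $T$ all the $f_j$, divided by the square of a linear form, become squares in the function field.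

Over $\mathbb C$ this approach stops right here. Near a point of $T$ where $f_j\neq0$, every such function already has an analytic square root. So the condition that $f_j$ be a square on $T$ imposes nothing on the tangent space of $T$ at a general point, and there is no pointwise condition to count.

In characteristic $2$ the differential of a square is zero. If $f_j$ is a square on $T$, then $df_j$ vanishes along $T$, and this *is* a condition on the tangent space of $T$ at its generic point. Moreover the condition is linear in the coefficients of $f_j$. This is what gets us past the obstacle. For example, let $f=y_0y_1+y_2^2$ on $\mathbb P^2_\kappa$. For a vector $v$ in a tangent direction at $y$, the condition reads $y_0v_1+y_1v_0=0$. It says that the direction at $y$ points to $[0:0:1]$, so for each $y\neq[0:0:1]$ exactly one direction is allowed.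

**Polar forms.** Let $V=\kappa^{n+s+1}$ with coordinates $y_0,\dots,y_{n+s}$. A quadratic form $f$ on $V$ has the polar form $B(u,v)=f(u+v)-f(u)-f(v)$. Since $f(2u)=0$, we have $B(u,u)=f(2u)-2f(u)=0$: polar forms are alternating. Conversely, every alternating form $\sum_{a<b}\beta_{ab}(u_av_b-u_bv_a)$ is the polar form of $\sum_{a<b}\beta_{ab}y_ay_b$. So for quadratic forms $f_1,\dots,f_r$ the polar forms $B_1,\dots,B_r$ may be chosen *arbitrarily* in $\Lambda^2V^*$. If $\partial$ is a derivation over $\kappa$ of a field $L\supset\kappa$ and $y\in V_L$, then
$$\partial\big(f(y)\big)=B(y,\partial y),\tag{3}$$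
because $\partial(y_ay_b)=y_a\partial y_b+y_b\partial y_a$ and $\partial(y_a^2)=0$.

**The cover.** Let $Y=\{g_1=\dots=g_s=0\}\subset\mathbb P(V)=\mathbb P^{n+s}$ be a smooth complete intersection of dimension $n$ with $\deg g_i=d_i$; it exists by Bertini. For $s=0$, $Y=\mathbb P^n$. Put
$$X_0=\{g_i(y)=0,\ x_j^2=f_j(y)\}\subset\mathbb P^{n+s+r}_\kappa .$$
If $y=0$ then $x=0$. So $\pi:X_0\to Y$, $[y:x]\mapsto[y]$, is a well-defined finite morphism with $\pi^*\mathcal O(1)=\mathcal O(1)$. Square roots in $\kappa$ exist and are unique, so $\pi$ is bijective on $\kappa$-points and $\dim X_0=n$. Thus $X_0$ has type $(2^r,d_1,\dots,d_s)$.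

**Lemma 3.** Let $S\subset X_0$ be a $k$-dimensional subvariety, $T=\pi(S)$, $L=\kappa(T)$. Choose a coordinate not vanishing on $T$, say $y_0$, and let $y=(1,y_1/y_0,\dots,y_{n+s}/y_0)\in V_L$ be the tautological vector. Then $\deg S=2^\sigma\deg T$, where $2^\sigma=[L(\sqrt{f_1(y)},\dots,\sqrt{f_r(y)}):L]$ and $0\le\sigma\le k$. Moreover there are commuting derivations $\partial_1,\dots,\partial_{k-\sigma}$ of $L$ over $\kappa$ which kill all $f_j(y)$ and are such that $y,\partial_1y,\dots,\partial_{k-\sigma}y$ are linearly independent over $L$.

*Proof.* **Step 1: the degree.** By the projection formula $\deg S=[\kappa(S):L]\deg T$. Also $\kappa(S)=L(x_1/y_0,\dots,x_r/y_0)$ with $(x_j/y_0)^2=f_j(y)\in L$, so $[\kappa(S):L]$ is the power of $2$ in the statement.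

**Step 2: turn the extension above $L$ into a subfield of $L$.** Put $M=L^2(f_1(y),\dots,f_r(y))\subset L$. Frobenius maps $L(\sqrt{f_1(y)},\dots,\sqrt{f_r(y)})$ isomorphically to $M$ and $L$ to $L^2$. So $[M:L^2]=2^\sigma$. Since $L$ has transcendence degree $k$ over the perfect field $\kappa$, $[L:L^2]=2^k$. Hence $\sigma\le k$ and $[L:M]=2^{k-\sigma}$.

**Step 3: the derivations.** As $L^2\subset M$, every element of $L$ has its square in $M$. Adjoin to $M$ successively elements not yet contained; each step has degree $2$. This gives $t_1,\dots,t_{k-\sigma}$ with $L=M[t_1,\dots,t_{k-\sigma}]$, with the square-free monomials in the $t$'s an $M$-basis, and $t_a^2\in M$. So $L$ is the quotient of the polynomial ring $M[\tau_1,\dots,\tau_{k-\sigma}]$ by the $\tau_b^2-t_b^2$. The partial derivatives $\partial/\partial\tau_a$ kill these relations, because $\partial(\tau_b^2)/\partial\tau_a=0$ in characteristic $2$. So they induce $M$-linear derivations $\partial_a$ of $L$ with $\partial_at_b=\delta_{ab}$. They commute, they kill $f_j(y)\in M$, and they kill $\kappa\subset L^2\subset M$.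

**Step 4: independence.** Suppose $c_0y+\sum_ac_a\partial_ay=0$. The first coordinate of $y$ is $1$ and that of $\partial_ay$ is $0$, so $c_0=0$. Then the derivation $\sum c_a\partial_a$ kills all $y_i/y_0$. These generate $L$ over $\kappa$, so the derivation is zero. Evaluating it on $t_a$ gives $c_a=0$. $\square$

Two one-dimensional checks with $Y=\mathbb P^1$, $L=\kappa(t)$, $y=(1,t)$. For $f=y_0y_1$ we have $f(y)=t$, $\sigma=1$, and $S=X_0$ is a conic: $2=2^1\cdot1$. For $f=y_0^2+y_1^2$, $X_0$ is the double line $(x+y_0+y_1)^2=0$, $S$ is the line, $\sigma=0$, and $\partial=d/dt$ kills $f(y)=1+t^2$, with $\partial y=(0,1)$ independent of $y$.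

The smallest case in which the method gives something is one we can do by hand. Let $n=2$, $r=3$, $s=0$, and
$$X_0:\quad x_1^2=y_0y_1,\qquad x_2^2=y_0y_2,\qquad x_3^2=y_1y_2\qquad\text{in }\mathbb P^5_\kappa .$$
Let $S\subset X_0$ be a curve of odd degree. Then $\sigma=0$ in Lemma 3, so there is $\partial$ with $y,\partial y$ independent and, by (3), $B_j(y,\partial y)=0$ for $j=1,2,3$. But the numbers $B_j(y,\partial y)$ are precisely the $2\times2$ minors of the pair $(y,\partial y)$; their vanishing contradicts independence. So every curve on $X_0$ has even degree, and by Lemma 2 so does every curve on a very general complex intersection of three quadrics in $\mathbb P^5$. This $X_0$ is not reduced: on it $(x_1x_2+y_0x_3)^2=y_0^2y_1y_2+y_0^2y_1y_2=0$, while $x_1x_2+y_0x_3$ is not in its ideal (the ideal has the quotient basis of monomials square-free in the $x$'s). Lemma 2 allows this.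

## 5. Surfaces of even degree on a Fano fivefold: proof of Theorem A

Take $n=r=5$, $s=0$, $V=\kappa^6$, $Y=\mathbb P^5$, so $X_0\subset\mathbb P^{10}_\kappa$ is given by $x_j^2=f_j(y_0,\dots,y_5)$, $j=1,\dots,5$.

**Step 1: for general polar forms, few points allow two tangent directions.** We claim that for general $(B_j)\in(\Lambda^2V^*)^5$ the set
$$D=\{[y]\in\mathbb P^5:\dim\{v\in V:B_j(y,v)=0\ \forall j\}\ge3\}$$
has dimension at most $1$. It is closed, being defined by the vanishing of minors of the matrix of $v\mapsto(B_j(y,v))_j$.

Since the $B_j$ are alternating, $y$ itself lies in $\{v:B_j(y,v)=0\ \forall j\}$. So $[y]\in D$ if and only if there is a flag $\ell=\langle y\rangle\subset W\subset V$ with $\dim W=3$ and $B_j(\ell\wedge W)=0$ for all $j$. Such flags form a variety of dimension $5+\dim G(2,5)=5+6=11$. For a fixed flag, $\ell\wedge W\subset\Lambda^2V$ has dimension $2$, so each $B_j\in\Lambda^2V^*$, a space of dimension $15$, is subject to exactly $2$ independent linear conditions. The incidence variety of flags and tuples thus has dimension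
$$11+5(15-2)=5\cdot15+1 .$$
Over a general $(B_j)$ its fibre has dimension at most $1$, or is empty. $D$ is the image of this fibre in $\mathbb P^5$.

**Step 2: every surface in $X_0$ has even degree.** Fix $B_j$ as in Step 1, and $f_j$ with these polar forms. Suppose $S\subset X_0$ is a surface of odd degree. In Lemma 3 with $k=2$ we have $\sigma=0$. So there are derivations $\partial_1,\partial_2$ of $L=\kappa(T)$ killing all $f_j(y)$, with $y,\partial_1y,\partial_2y$ independent. By (3), $B_j(y,\partial_ay)=\partial_a(f_j(y))=0$ for $a=1,2$ and all $j$; also $B_j(y,y)=0$. So over $L$ the space $\{v\in V_L:B_j(y,v)=0\ \forall j\}$ has dimension at least $3$. The minors defining $D$ therefore vanish at the generic point of $T$, hence $T\subset D$, and $2=\dim T\le\dim D\le1$, a contradiction.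

**Step 3: back to $\mathbb C$.** Lemma 2 with $k=2$, $M=2$ gives smooth complex $X\subset\mathbb P^{10}$, very general or over a number field, all of whose surfaces have even degree. Here $-K_X=\mathcal O_X(11-10)=\mathcal O_X(1)$ is ample, and $5<2\cdot3<10$. By (1), the algebraic classes in $H^6(X,\mathbb Z)=\mathbb Z\alpha$ lie in $2\mathbb Z\alpha$, so $\alpha$ is not algebraic. $\blacksquare$

So the answer to the question is yes, and by Proposition C dimension $5$ is the smallest possible.

The five quadrics are needed in this count. With $r=4$ the incidence variety has dimension $11+4\cdot13=4\cdot15+3$, which only gives $\dim D\le3$. And $r=5$ is the largest number allowed by the Fano condition.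

## 6. Commuting derivations and second-order conditions: proof of Theorem B

Repeat the count of Section 5 for general $n,r$, with $s=0$, and with $q$ independent directions in place of $2$. The flags $\langle y\rangle\subset W$ with $\dim W=q+1$ form a variety of dimension $n+q(n-q)$, and each form is subject to $q$ conditions. So the set of $y$ allowing $q$ directions has dimension at most
$$n+q(n-q)-rq=n-q(q+r-n).$$
For six quadrics in $\mathbb P^{12}$, with $n=r=6$ and $k=q=2$, this bound is $6-4=2$. It does not exclude a surface. The first-order argument stops at this point.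

What has been ignored is that the derivations *commute*. If $B_j(y,\partial_ay)=0$, apply $\partial_b$:
$$B_j(\partial_by,\partial_ay)+B_j(y,\partial_b\partial_ay)=0 ,$$
and $\partial_b\partial_ay=\partial_a\partial_by$. So each pair $a<b$ gives $r$ further equations, at the price of one further unknown vector $z_{ab}=\partial_a\partial_by$. The vector $z_{ab}$ matters only modulo $\langle y,\partial_1y,\dots,\partial_qy\rangle$. On $Y=\mathbb P^n$ it therefore costs $n+1-(q+1)=n-q$ parameters, against $r$ conditions. Each pair thus gains $q+r-n$, exactly as much as each direction $\partial_a$ does, and $q$ is replaced by $q+\binom q2=\frac{q(q+1)}2$. For $n=r=6$, $q=2$, the bound becomes $6-3\cdot2=0<2$. We now carry this out, over any $Y$.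

Put $Q=\binom q2$, so $q+Q=\frac{q(q+1)}2$. Let $\widehat Y\subset V\setminus0$ be the punctured cone over $Y$. Since $Y$ is a smooth complete intersection, the $dg_i(y)$ are linearly independent at each $y\in\widehat Y$, and $\widehat Y$ is smooth of dimension $n+1$ with tangent space $T_y\widehat Y=\{v\in V:dg_i(y)(v)=0\ \forall i\}$. For a polynomial $g$ write
$$D^2g(y)(u,v)=\sum_{\rho,\tau}\frac{\partial^2g}{\partial y_\rho\partial y_\tau}(y)\,u_\rho v_\tau .$$
This bilinear form is symmetric, and $\partial^2/\partial y_\rho^2=0$ on polynomials in characteristic $2$, so it is alternating. For $g=y_0^3$, for instance, $D^2g=6y_0u_0v_0=0$; for $g=y_0y_1y_2$, $D^2g(y)(u,u)=2(y_2u_0u_1+y_1u_0u_2+y_0u_1u_2)=0$.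

Let $C$ be the variety of tuples $(y,(v_a)_{1\le a\le q},(z_{ab})_{1\le a<b\le q})$ such that $y\in\widehat Y$, $v_a\in T_y\widehat Y$, the vectors $y,v_1,\dots,v_q$ are linearly independent, and $z_{ab}\in V$ satisfies
$$dg_i(y)(z_{ab})+D^2g_i(y)(v_a,v_b)=0\qquad\text{for all }i .\tag{4}$$
For given $y,v$, each $z_{ab}$ varies in a torsor under $T_y\widehat Y$, because the $dg_i(y)$ are independent. So, if $C\ne\emptyset$, $\dim C=(n+1)(1+q+Q)$. For $B=(B_j)\in(\Lambda^2V^*)^r$ let $C_B\subset C$ be defined by
$$B_j(y,v_a)=0,\qquad B_j(v_a,v_b)+B_j(y,z_{ab})=0\qquad(\forall j,\ a<b).\tag{5}$$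

**Step 1: for general $B$, $C_B$ is empty or $\dim C_B\le(n+1)(1+q+Q)-r(q+Q)$.** Fix $(y,v,z)\in C$. The equations (5) say that each $B_j$, as a linear functional on $\Lambda^2V$, vanishes on the bivectors $y\wedge v_a$ and $v_a\wedge v_b+y\wedge z_{ab}$. These $q+Q$ bivectors are linearly independent. Indeed, modulo $y\wedge V$ those of the second kind become the $v_a\wedge v_b\in\Lambda^2(V/y)$, $a<b$, which are independent since the $v_a$ are independent in $V/y$; and the $y\wedge v_a$ are independent. So each $B_j$ is subject to exactly $q+Q$ independent linear conditions. The incidence variety in $C\times(\Lambda^2V^*)^r$ has dimension $\dim C+r(\dim\Lambda^2V-q-Q)$. Its fibre over a general $B$ is empty or has dimension at most this number minus $r\dim\Lambda^2V$.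

**Step 2: every nonempty fibre of $C_B\to Y$, $(y,v,z)\mapsto[y]$, has dimension at least $1+q(q+1)+Q(q+1)$.** Here we show that $C_B$ is invariant under changes of the frame $y,v_1,\dots,v_q$ and under the indeterminacy of $z$. Let $(y,v,z)\in C_B$. Three kinds of operation stay in $C_B$.

* *Scaling:* $(\lambda y,v,\lambda^{-1}z)$ for $\lambda\in\kappa^*$. In (5) the product $B_j(\lambda y,\lambda^{-1}z_{ab})$ is unchanged and $B_j(\lambda y,v_a)=0$. Further, $dg_i(\lambda y)(v_a)=\lambda^{d_i-1}dg_i(y)(v_a)=0$, and the left side of (4) is multiplied by $\lambda^{d_i-2}$, since $dg_i$ and $D^2g_i$ are homogeneous in $y$ of degrees $d_i-1$ and $d_i-2$ (with $D^2g_i=0$ if $d_i=1$).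
* *Change of frame:* for $\lambda_a\in\kappa$ and $\mu\in GL_q(\kappa)$,
$$v'_a=\lambda_ay+\sum_p\mu_{ap}v_p,\qquad z'_{ab}=\sum_{p<p'}(\mu_{ap}\mu_{bp'}+\mu_{ap'}\mu_{bp})z_{pp'} .$$
The vectors $y,v'_1,\dots,v'_q$ are independent because $\mu$ is invertible. Since $B_j$ is alternating and $B_j(y,v_p)=0$, we have $B_j(y,v'_a)=0$, and in characteristic $2$
$$B_j(v'_a,v'_b)=\sum_{p<p'}(\mu_{ap}\mu_{bp'}+\mu_{ap'}\mu_{bp})B_j(v_p,v_{p'}) .$$
Adding $B_j(y,z'_{ab})$ gives a combination of the equations (5) for the pairs $p<p'$, hence zero. For the $g_i$: by Euler's relation $dg_i(y)(y)=d_ig_i(y)=0$, so $dg_i(y)(v'_a)=0$. By Euler's relation for the first partial derivatives of $g_i$, $D^2g_i(y)(y,v_p)=(d_i-1)\,dg_i(y)(v_p)=0$; and $D^2g_i(y)$ is alternating. So $D^2g_i(y)(v'_a,v'_b)$ expands in the same way as $B_j(v'_a,v'_b)$, and (4) for the new tuple is a combination of the old equations (4).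
* *Translation of $z$:* to each $z_{ab}$ add an arbitrary element of $\langle y,v_1,\dots,v_q\rangle$. The forms $B_j(y,\cdot)$ and $dg_i(y)$ vanish on this space, so (4) and (5) are unchanged.

Compose them, scaling first. The fibre then contains points with $y$ replaced by any $\lambda y$ ($1$ parameter); for each of these, any $v'$ in the open subset of $\langle y,v_1,\dots,v_q\rangle^q$ where $\mu$ is invertible ($q(q+1)$ parameters); and for each of these, a full coset of $\langle y,v_1,\dots,v_q\rangle^Q$ for $z$ ($Q(q+1)$ parameters). Different parameters give different points. This proves the claim.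

**Step 3: for general $B$, the image of $C_B$ in $Y$ is empty or has dimension less than $k$.** If all nonempty fibres of a morphism have dimension at least $e$, the image has dimension at most the dimension of the source minus $e$. By Steps 1 and 2 the image has dimension at most
$$(n+1)(1+q+Q)-r(q+Q)-1-(q+Q)(q+1)=n+(q+Q)(n-r-q)=n-\tfrac{q(q+1)}2(q+r-n),$$
and this is $<k$ by (2).

**Step 4: degrees on $X_0$.** Fix $B$ as in Step 3, and $f_j$ with polar forms $B_j$. Let $S\subset X_0$ be a $k$-dimensional subvariety and suppose $2^{k+1-q}\nmid\deg S$. By Lemma 3, $\deg S=2^\sigma\deg T$, so $\sigma\le k-q$, i.e. $k-\sigma\ge q$. Hence there are commuting derivations $\partial_1,\dots,\partial_q$ of $L$ over $\kappa$ killing all $f_j(y)$, with $y,\partial_1y,\dots,\partial_qy$ independent. Put $v_a=\partial_ay$ and $z_{ab}=\partial_a\partial_by$. Since $T\subset Y$, we have $g_i(y)=0$ in $L$. Applying $\partial_a$, and then $\partial_b$, to $g_i(y)=0$ gives, by the chain rule,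
$$dg_i(y)(v_a)=0,\qquad D^2g_i(y)(v_a,v_b)+dg_i(y)(z_{ab})=0 .$$
Applying $\partial_a$ to $f_j(y)$ gives $B_j(y,v_a)=0$ by (3); applying $\partial_b$ to this gives $B_j(v_b,v_a)+B_j(y,z_{ab})=0$, and $B_j(v_b,v_a)=B_j(v_a,v_b)$ in characteristic $2$. The fact that $\partial_a$ and $\partial_b$ commute makes $z_{ab}=\partial_b\partial_ay$ here. So $(y,v,z)$ is an $L$-point of $C_B$ lying over the generic point of $T$. Hence the image of $C_B$ in $Y$ has dimension at least $\dim T=k$, contradicting Step 3. So every $k$-dimensional subvariety of $X_0$ has degree divisible by $2^{k+1-q}$.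

**Step 5: back to $\mathbb C$.** Lemma 2 with $M=2^{k+1-q}$ gives the statement on degrees. If $2k<n$, then by (1) the algebraic classes lie in $2^{k+1-q}\,\mathbb Z\alpha$. They form a subgroup of finite index, since $h^{n-k}\neq0$ is algebraic, and this index is divisible by $2^{k+1-q}$. $\blacksquare$

## 7. Dimensions, Fano indices and powers of 2: proof of Corollary D

Recall that an intersection of $r$ quadrics in $\mathbb P^{n+r}$ has $-K=\mathcal O(n+1-r)$. For $n\ge3$, $H^2(X,\mathbb Z)=\mathbb Zh$, so the Fano index is $n+1-r$ when this is positive.

**Part 1.** Apply Theorem B with $r=n$, $s=0$, $q=k$. Condition (2) reads $\frac{k(k+1)}2\cdot k>n-k$, which is the hypothesis. The algebraic classes have index divisible by $2^{k+1-k}=2$.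

**Part 2.** For $n\le4$ we saw in Section 1 that there is no $i$ to consider, or only $i=n-1$, which Proposition C excludes. For $n\ge5$ take $k=\lfloor\frac{n-1}2\rfloor\ge2$. Then $2k<n\le2k+2$, and since $k^2\ge4$,
$$\tfrac{k^2(k+1)}2\ge2(k+1)>k+2\ge n-k,$$
so part 1 applies. For $n=5$ the possible $i$ are $3$ and $4$; $i=4$ is excluded by Proposition C, and $i=3$ occurs by Theorem A.

**Part 3.** Let $n\ge7$, so $k\ge3$, and take $q=k$, $s=0$, $r=n+1-\iota$. Then $q+r-n=k+1-\iota\ge1$. Moreover $\frac{k(k+1)}2>k+2\ge n-k$, because $k^2-k-4>0$ for $k\ge3$. So (2) holds, and $2k<n$. The ambient space is $\mathbb P^{n+r}=\mathbb P^{2n+1-\iota}$, the Fano index is $n+1-r=\iota$, and the algebraic classes in $H^{2(n-k)}(X,\mathbb Z)$ have even index. The second-order equations are essential to this argument: with the first-order bound $n-q(q+r-n)$ of Section 6, the case $\iota=k$, $q=k$ would need $k>n-k$, against $2k<n$.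

**Part 4.** Take $n=r=2k+1$ and $s=0$, so $X$ is Fano of index $1$ and $2k<n$. Let $q$ be the least integer with $\frac{q^2(q+1)}2>k+1$; this is condition (2), as $n-k=k+1$. For $k\ge2$ we have $\frac{k^2(k+1)}2\ge2(k+1)>k+1$, so $q\le k$. By minimality $\frac{(q-1)^2q}2\le k+1$, so $q=O(k^{1/3})$. The exponent $k+1-q$ in Theorem B therefore tends to infinity with $k$.

**Part 5.** Let $r\ge2n-1$. With $k=q=1$, $s=0$, condition (2) reads $1+r-n>n-1$, which holds. So by Theorem B every curve on a very general $n$-dimensional intersection of $r$ quadrics has even degree. Let $r\le2n-2$. As $r\ge1$, we have $n\ge2$. With $N=n+r$ and $e_1=\dots=e_r=2$, the number in Lemma 1 is $m=3r$, and $3r\le2(n+r-1)=2(N-1)$ is equivalent to $r\le2n-2$. So $X$ contains a line, a curve of degree $1$. $\blacksquare$
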